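\title{Cyclic coverings of $\mathbb{F}_2^n$ and a converse of the handshake lemma for Cayley digraphs}

\begin{abstract}
Two vectors of $\mathbb{F}_2^n$ work together if every $x\in\mathbb{F}_2^n$ has a cyclic shift orthogonal to both. We prove that for odd $n$ not divisible by $7$, a vector $v$ works together with $\mathbf{e}=(0,1,\dots,1)$ if and only if $v_0=0$ and $v_i=v_{-i}$ for all $i$. This confirms a conjecture from a paper of Aaronson, Groenland and Johnston. For every odd multiple of $7$ there are non-symmetric such vectors, and for $n=7$ we list them. In graph terms: for a group of odd order prime to $7$, a Cayley digraph in which every odd set of vertices contains a vertex of even outdegree inside the set is a simple undirected graph. The proof studies the shortest directed cycles of a minimal counterexample and an identity that they satisfy in the group algebra over $\mathbb{F}_2$.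
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $n\ge1$. We index the coordinates of $\mathbb{F}_2^n$ by $\mathbb{Z}_n=\mathbb{Z}/n\mathbb{Z}$, write $u\cdot w=\sum_i u_iw_i$ for the dot product over $\mathbb{F}_2$, and let $\sigma$ be the cyclic shift, $(\sigma x)_i=x_{i-1}$. Vectors $v^{(1)},\dots,v^{(m)}\in\mathbb{F}_2^n$ \emph{work together} if for every $x\in\mathbb{F}_2^n$ there is a $k\in\{0,\dots,n-1\}$ with
\[
v^{(1)}\cdot\sigma^kx=\dots=v^{(m)}\cdot\sigma^kx=0 .
\]
Equivalently, the $n$ cyclic shifts of the subspace $\{x: v^{(1)}\cdot x=\dots=v^{(m)}\cdot x=0\}$ cover $\mathbb{F}_2^n$.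

For a single vector and odd $n$ a count settles the question. Let $\operatorname{wt}(x)$ be the number of nonzero coordinates of $x$. If $\operatorname{wt}(v)$ is odd, the all-ones vector $\mathbf{1}$ is fixed by $\sigma$ and $v\cdot\mathbf{1}=1$, so $v$ fails. If $\operatorname{wt}(v)$ is even, then $\sum_k v\cdot\sigma^kx=\operatorname{wt}(v)\operatorname{wt}(x)=0$ in $\mathbb{F}_2$, and an odd number of terms with sum $0$ cannot all be $1$. For two vectors one shift has to serve both. We take as one of the two
\[
\mathbf{e}=(0,1,1,\dots,1),\qquad \mathbf{e}_0=0,\quad \mathbf{e}_i=1\ \ (i\ne0),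
\]
and ask which $v$ work together with it. Only odd $n$ is of interest: for even $n$ we have $\mathbf{e}\cdot\mathbf{1}=1$, and nothing works together with $\mathbf{e}$.

Call $v$ \emph{symmetric} if $v_i=v_{-i}$ for all $i$, that is, if $v=(v_0,v_1,v_2,\dots,v_2,v_1)$. For odd $n$, every symmetric $v$ with $v_0=0$ works together with $\mathbf{e}$; we will see that this is the handshake lemma of graph theory in disguise. It is natural to ask whether there is any other way to work together with $\mathbf{e}$. The following conjecture is posed in \cite{AGJ}.

\begin{quote}
\emph{Let $n$ be odd and not divisible by $7$. If $v\in\mathbb{F}_2^n$ and $\mathbf{e}$ work together, then $v$ is symmetric.}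
\end{quote}

\begin{theorem}\label{thm:main}
Let $n$ be odd, $7\nmid n$, and $v\in\mathbb{F}_2^n$. Then $v$ and $\mathbf{e}$ work together if and only if $v$ is symmetric and $v_0=0$. In particular, the conjecture holds.
\end{theorem}

The prime $7$ is a true exception.

\begin{theorem}\label{thm:seven}
If $n$ is odd and $7\mid n$, there is a non-symmetric $v\in\mathbb{F}_2^n$ that works together with $\mathbf{e}$. For $n=7$ the non-symmetric such $v$ are exactly the indicator vectors of the sets $\{d,2d\}$ and $\mathbb{Z}_7\setminus\{0,d,2d\}$ with $d\ne0$; there are $12$ of them.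
\end{theorem}

The graph-theoretic form of the problem makes sense in any group. For a finite group $G$ and $V\subseteq G$, the \emph{Cayley digraph} of $(G,V)$ has vertex set $G$ and an arc $x\to y$ whenever $x^{-1}y\in V$. For $s\in S\subseteq G$, the number $|S\cap sV|$ is the outdegree of $s$ in the subdigraph induced on $S$.

\begin{definition}\label{def:handshake}
Let $G$ be a finite group of odd order. A set $V\subseteq G$ is a \emph{handshake set} in $G$ if for every $S\subseteq G$ with $|S|$ odd there is an $s\in S$ with $|S\cap sV|$ even. A set $S$ is \emph{bad} for $V$ if $|S|$ is odd and $|S\cap sV|$ is odd for all $s\in S$; thus $V$ is a handshake set exactly when no set is bad for it.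
\end{definition}

\begin{theorem}\label{thm:groups}
Let $G$ be a finite group of odd order. If $7\nmid|G|$, then $V\subseteq G$ is a handshake set if and only if $1\notin V$ and $V=V^{-1}$. If $7\mid|G|$, there is a handshake set $V$ with $V\ne V^{-1}$.
\end{theorem}

Finally, $\mathbf{e}$ can be replaced by a whole class of vectors. For $w\in\mathbb{F}_2^n$ let $w(t)=\sum_{i=0}^{n-1}w_it^i\in\mathbb{F}_2[t]$, and let $(w*s)_k=\sum_i w_is_{k-i}$ be cyclic convolution.

\begin{corollary}\label{cor:w}
Let $n$ be odd, $7\nmid n$, and let $w\in\mathbb{F}_2^n$ satisfy $\gcd(w(t),1+t^n)=1+t$. Then $v$ and $w$ work together if and only if $v=w*s$ for some symmetric $s$ with $s_0=0$.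
\end{corollary}

The vector $\mathbf{e}$ satisfies the hypothesis, because $\mathbf{e}(1)=0$ and $(1+t)\mathbf{e}(t)=(1+t^n)+(1+t)$; so does $(1,1,0,\dots,0)$ when $n\ge3$.

\medskip
\noindent\textbf{Outline.} Section~\ref{sec:handshake} translates Theorem~\ref{thm:main} into a statement about handshake sets in $\mathbb{Z}_n$ and works out the example $V=\{1,2\}$, where both the method and the role of $7$ are visible. Passing to subgroups and quotients shows that a smallest counterexample is rigid in two ways (Section~\ref{sec:primitive}), and a connectivity argument then reduces to the case $V\cap -V=\emptyset$ (Section~\ref{sec:oriented}). From there on we study the shortest directed cycles of the Cayley digraph. Since $\mathbb{Z}_n$ is abelian, the steps of such a cycle can be taken in any order, and comparing two orders yields strong rules about which elements of $V$ can be moved from one step to another (Sections~\ref{sec:cycles} and~\ref{sec:trichotomy}). An identity in $\mathbb{F}_2[t]/(t^n-1)$ shows that two steps from which nothing can be moved are equal (Section~\ref{sec:identity}). In Section~\ref{sec:systems} we remove as many movable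 parts as possible, conclude that nearly all steps are equal, and find that the only surviving cycle has steps $d,2d,2d,2d$, so that $7d=0$. Section~\ref{sec:complements} proves Theorem~\ref{thm:groups} and Corollary~\ref{cor:w}.

\section{Handshake sets}\label{sec:handshake}

In $\mathbb{Z}_n$ we write the group additively: the arcs are $x\to y$ with $y-x\in V$, and the outdegree of $s$ inside $S$ is $|S\cap(s+V)|$. In any group $G$ of odd order, the choices $S=\{s\}$ and $S=G$ in Definition~\ref{def:handshake} show that
\begin{equation}\label{eq:basic}
\text{a handshake set does not contain the identity element and has even size.}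
\end{equation}

\begin{lemma}\label{lem:reform}
Let $n$ be odd, $v\in\mathbb{F}_2^n$ and $V=\{i:v_i=1\}$. Then $v$ and $\mathbf{e}$ work together if and only if $V$ is a handshake set in $\mathbb{Z}_n$.
\end{lemma}

\begin{proof}
Let $x\in\mathbb{F}_2^n$ have support $S$, and put $s=-k$. Modulo $2$,
\[
v\cdot\sigma^kx=\sum_i v_{i+k}x_i\equiv|S\cap(s+V)|,\qquad \mathbf{e}\cdot\sigma^kx=\operatorname{wt}(x)+x_{-k}\equiv|S|+[s\in S],
\]
where $[\,\cdot\,]$ is $1$ or $0$ according as the statement is true or false. So $v$ and $\mathbf{e}$ work together if and only if for every $S$ there is an $s$ with $|S\cap(s+V)|$ even, where $s\in S$ if $|S|$ is odd and $s\notin S$ if $|S|$ is even. The conditions for odd $|S|$ say that $V$ is a handshake set. They imply the conditions for even $|S|$: the set $T=\mathbb{Z}_n\setminus S$ is odd because $n$ is, so some $s\in T$ has $|T\cap(s+V)|$ even, and then $|S\cap(s+V)|=|V|-|T\cap(s+V)|$ is even by \eqref{eq:basic}.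
\end{proof}

The handshake lemma says that in a finite simple graph the degrees sum to twice the number of edges, so that a graph with an odd number of vertices has a vertex of even degree. If $1\notin V=V^{-1}$, the Cayley digraph has no loops and every arc comes with its reverse, so it is a simple graph, and the handshake lemma applied to induced subgraphs gives the following.

\begin{lemma}\label{lem:sufficient}
If $G$ has odd order and $1\notin V=V^{-1}$, then $V$ is a handshake set.
\end{lemma}

A one-way arc destroys this count: an induced directed triangle is a bad set. Our theorems say that, away from $7$, one-way arcs in a Cayley digraph always produce a bad set. The next lemma collects the operations that preserve handshake sets.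

\begin{lemma}\label{lem:ops}
Let $G$ be a group of odd order and $H$ a subgroup.
\begin{itemize}
\item[(a)] If $V$ is a handshake set in $G$, then $V\cap H$ is a handshake set in $H$.
\item[(b)] If $V\subseteq H$ is a handshake set in $H$, then it is a handshake set in $G$.
\end{itemize}
Now let $G=\mathbb{Z}_n$ and let $V$ be a handshake set in $G$.
\begin{itemize}
\item[(c)] The image of $V$ under any automorphism of $G$ is a handshake set.
\item[(d)] The set $V'=G\setminus(V\cup\{0\})$ is a handshake set.
\item[(e)] The set $\overline V=\{c\in G/H:|V\cap c|\text{ is odd}\}$ is a handshake set in $G/H$.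
\item[(f)] Every odd set $S$ contains a vertex of even indegree inside $S$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $s\in S\subseteq H$ we have $S\cap sV=S\cap s(V\cap H)$.

(b) An odd set $S$ meets some left coset $xH$ in an odd set $S'$. Choose $h\in x^{-1}S'\subseteq H$ with $|x^{-1}S'\cap hV|$ even and put $s=xh\in S$. Since $sV\subseteq xH$, we get $S\cap sV=x\,(x^{-1}S'\cap hV)$, which has even size.

(c) An automorphism carries bad sets to bad sets.

(d) If $s\in S$ and $|S|$ is odd, then $|S\cap(s+V')|=|S|-1-|S\cap(s+V)|\equiv|S\cap(s+V)|$.

(e) Let $\overline S\subseteq G/H$ be odd. Its preimage $S$ has $|\overline S||H|$ elements, an odd number. For $s\in S$ with image $\overline s$ we have $|S\cap(s+V)|=\sum_{c\in\overline S}|(c-s)\cap V|\equiv|\overline S\cap(\overline s+\overline V)|$, so a vertex of even outdegree in $S$ gives one in $\overline S$.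

(f) There is an arc $-x\to -y$ exactly when there is an arc $y\to x$, so outdegrees in $-S$ are indegrees in $S$.
\end{proof}

The simplest candidates for a non-symmetric handshake set have two elements, and the set $\{1,2\}$ can be analyzed completely.

\begin{lemma}\label{lem:onetwo}
Let $n\ge5$ be odd. Then $\{1,2\}$ is a handshake set in $\mathbb{Z}_n$ if and only if $n=7$.
\end{lemma}

\begin{proof}
All outdegrees inside $S$ are odd exactly when each $s\in S$ has exactly one of $s+1,s+2$ in $S$. For nonempty $S$ this means that the gaps between cyclically consecutive elements of $S$ are $1$ or $2$ and that every gap $1$ is followed by a gap $2$. If there are $p$ gaps $1$ and $q$ gaps $2$, such an arrangement exists if and only if $p\le q$; moreover $p+2q=n$ and $|S|=p+q$. So a bad set exists if and only if $n=p+2q$ with $0\le p\le q$ and $p+q$ odd. Here $p$ is odd because $n$ is, so $q$ must be even. If $n\equiv1\pmod4$, take $p=1$, $q=(n-1)/2$. If $n\equiv3\pmod4$ and $n\ge11$, take $p=3$, $q=(n-3)/2\ge4$. If $n=7$, then $p\le q$ forces $(p,q)=(1,3)$, and $q$ is odd.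
\end{proof}

This proof is a model of the general argument. A shortest directed cycle for $\{1,2\}$ has $g=(n+1)/2$ steps, one step $1$ and the others $2$. If $g$ is odd, its vertex set is bad. If $g$ is even, we pass to a closed walk with $g+1$ steps, three of them equal to $1$. Two consecutive steps $1$ create an extra arc, since $1+1\in V$; if the three steps $1$ can be separated, there is no extra arc and the vertex set is bad. For $n=11$ the order $1,2,1,2,1,2,2$ gives the bad set $\{0,1,3,4,6,7,9\}$. For $n=7$ we have $g=4$, and three steps out of five cannot be separated around a cycle. This shortage of room is the source of the exception, and it will reappear as the triangle case of Lemma~\ref{lem:long}.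

The smallest cases of Theorem~\ref{thm:main} now follow by hand. By \eqref{eq:basic}, a handshake set in $\mathbb{Z}_3$ is $\emptyset$ or $\{1,2\}$, both symmetric. In $\mathbb{Z}_5$ the non-symmetric subsets of $\{1,2,3,4\}$ of even size are $\{1,2\},\{2,4\},\{3,1\},\{4,3\}$, the multiples of $\{1,2\}$, and none is a handshake set by Lemmas~\ref{lem:onetwo} and~\ref{lem:ops}(c).

\section{Reduction to primitive sets}\label{sec:primitive}

Let $n$ be odd, $G=\mathbb{Z}_n$, and let $V\subseteq G$ be a handshake set. We sort the nonzero elements $x$ by which of $x,-x$ lie in $V$: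
\[
D=\{x\in V:-x\notin V\},\quad B=V\cap -V,\quad N=\{x\ne0:x\notin V,\ -x\notin V\},\quad Y=D\cup -D .
\]
Then $G$ is the disjoint union of $\{0\},B,N,D,-D$. The elements of $D$ give the one-way arcs, those of $B$ the two-way arcs, those of $N$ the non-adjacent pairs, and $V$ is non-symmetric exactly when $D\neq\emptyset$. Replacing $V$ by the set $V'$ of Lemma~\ref{lem:ops}(d) exchanges $B$ with $N$ and $D$ with $-D$.

By Lemma~\ref{lem:ops}(b), a non-symmetric handshake set in a subgroup stays one in $G$. To isolate the sets that do not come from a smaller cyclic group, we record what minimality provides.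

\begin{definition}\label{def:primitive}
A handshake set $V\ne -V$ in $\mathbb{Z}_n$, $n$ odd, is \emph{primitive} if
\begin{itemize}
\item[(i)] every $d\in D$ generates $\mathbb{Z}_n$, and
\item[(ii)] whenever $\emptyset\ne X\subseteq Y$ and $X+h=X$, we have $h=0$.
\end{itemize}
\end{definition}

If $V$ is primitive, so are $V'$ and the images of $V$ under automorphisms.

\begin{lemma}\label{lem:minimal}
Let $n$ be odd and let $V\neq -V$ be a handshake set in $\mathbb{Z}_n$. If every handshake set in $\mathbb{Z}_{n'}$ is symmetric for every divisor $n'<n$ of $n$, then $V$ is primitive.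
\end{lemma}

\begin{proof}
(i) For $d\in D$, the set $V\cap\langle d\rangle$ is a handshake set in the cyclic group $\langle d\rangle$ by Lemma~\ref{lem:ops}(a). It contains $d$ and not $-d$, so $\langle d\rangle$ is not a proper subgroup.

(ii) Suppose $\emptyset\ne X\subseteq Y$ and $X+h=X$ with $h\ne0$. Then $Y$ contains a coset $c$ of $H=\langle h\rangle\ne0$, so $|Y\cap c|=|H|$ is odd. On the other hand $\overline V\subseteq G/H$ is a handshake set by Lemma~\ref{lem:ops}(e), hence symmetric, so $|V\cap c|\equiv|V\cap -c|\pmod 2$. Since $B=-B$ we have $|B\cap c|=|B\cap -c|$, and therefore $|D\cap c|\equiv|D\cap -c|=|{-D}\cap c|$. So $|Y\cap c|$ is even, a contradiction.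
\end{proof}

The core of the paper is the classification of primitive sets.

\begin{proposition}\label{prop:core}
Let $n$ be odd and let $V\subseteq\mathbb{Z}_n$ be primitive. Then $n=7$, and one of $V,V'$ equals $\{d,2d\}$ for some $d\ne0$.
\end{proposition}

Sections~\ref{sec:oriented}--\ref{sec:systems} prove Proposition~\ref{prop:core}. It contains no hypothesis on $7$; the prime appears as an output of its last step.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We use Lemma~\ref{lem:reform}; note that $v$ is symmetric exactly when $V=-V$. If $V=-V$ and $0\notin V$, then $V$ is a handshake set by Lemma~\ref{lem:sufficient}. Conversely, a handshake set avoids $0$ by \eqref{eq:basic}. Suppose some odd $n$ with $7\nmid n$ admits a handshake set $V\ne -V$, and take the smallest such $n$. All divisors of $n$ are odd and prime to $7$, so $V$ is primitive by Lemma~\ref{lem:minimal}, and Proposition~\ref{prop:core} gives $n=7$, a contradiction.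
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:seven}]
Let $n=7m$ be odd. The subgroup $H=m\mathbb{Z}_n$ is cyclic of order $7$, so $V=\{m,2m\}$ is a handshake set in $H$ by Lemma~\ref{lem:onetwo} and in $\mathbb{Z}_n$ by Lemma~\ref{lem:ops}(b). It is not symmetric, as $-m=6m\notin V$. Lemma~\ref{lem:reform} gives the first statement.

Let $n=7$. The only smaller divisor is $1$, and every subset of $\mathbb{Z}_1$ is symmetric. So every non-symmetric handshake set $V$ is primitive by Lemma~\ref{lem:minimal}, and by Proposition~\ref{prop:core} it is $\{d,2d\}$ or $\mathbb{Z}_7\setminus\{0,d,2d\}$. Conversely these sets are non-symmetric, and they are handshake sets by Lemmas~\ref{lem:onetwo} and~\ref{lem:ops}(c),(d). If $\{d,2d\}=\{d',2d'\}$ with $d\ne d'$, then $d'=2d$ and $d=2d'=4d$, which forces $d=0$. So there are six sets of size $2$ and six complementary sets of size $4$.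
\end{proof}

\section{Removing the two-way arcs}\label{sec:oriented}

Let $V\subseteq G=\mathbb{Z}_n$ be primitive. We show that $B$ or $N$ is empty. The only input from the handshake property is that two three-point configurations are forbidden.

\begin{lemma}\label{lem:triangles}
\begin{itemize}
\item[(a)] No $a,b,c\in D$ satisfy $a+b+c=0$.
\item[(b)] If $u\in B$ and $y\in Y$, then $u+y\notin N$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Otherwise $0,a,a+b$ are three distinct points whose only arcs are $0\to a\to a+b\to0$, since $-a,-b,-c\notin V$. This set is bad.

(b) Let $d\in D$. If $u+d\in N$, then $0,u,-d$ are distinct and the only arcs among them are $0\to u$, $u\to0$ and $-d\to0$, so every outdegree is $1$ and the set is bad. If $u-d\in N$, then $(-u)+d\in N$ with $-u\in B$, which was just excluded.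
\end{proof}

Let $\Gamma$ be the undirected Cayley graph of $G$ with connection set $Y$, and put $Y_0=Y\cup\{0\}$, so that $y+Y_0$ is the closed neighborhood of $y$. Part (b) says that if $B$ and $N$ are both nonempty, then deleting the closed neighborhood of $0$ disconnects $\Gamma$. By translation the same happens at every vertex $y$, with the same component sizes. We compare the pieces seen from $0$ with the pieces seen from a vertex $y$ of the smallest piece; they overlap so much that a translation symmetry appears, which Definition~\ref{def:primitive}(ii) forbids.

\begin{proposition}\label{prop:oriented}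
If $V$ is primitive, then $B=\emptyset$ or $N=\emptyset$.
\end{proposition}

\begin{proof}
Suppose both are nonempty. The graph $\Gamma$ is connected because any $d\in D$ generates $G$. The graph $\Gamma-Y_0$ has vertex set $B\cup N$ and no edge between $B$ and $N$, so it has components $K_1,\dots,K_m$ with $m\ge2$. Let $K=K_1$ have the smallest size.

\emph{Step 1: no nonzero translation preserves a nonempty union $X$ of components $K_i$.} Let $\partial X$ be the set of vertices outside $X$ adjacent to $X$. It is nonempty since $\Gamma$ is connected and $0\notin X$. Different components are not adjacent, and $0$ is adjacent only to $Y$, so $\partial X\subseteq Y$. Translations are automorphisms of $\Gamma$, so a translation preserving $X$ preserves $\partial X$ and is trivial by Definition~\ref{def:primitive}(ii).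

\emph{Step 2: for every $y\in K$ the components of $\Gamma-(y+Y_0)$ are $K_2,\dots,K_m$ and the component $Z_y$ containing $0$.} We have $y\notin Y_0$, so $0\notin y+Y_0$, and $y+Y_0\subseteq K\cup\partial K\subseteq K\cup Y$. The component $Z_y$ contains every vertex of $Y$ that is not deleted, since such a vertex is adjacent to $0$. For $i\ge2$ the connected set $K_i$ is disjoint from $y+Y_0$. If some vertex of $\partial K_i\subseteq Y$ is not deleted, then $K_i\subseteq Z_y$; otherwise $K_i$ is itself a component. Any further component would lie in $K\setminus\{y\}$ and have fewer than $|K|$ vertices. But the components of $\Gamma-(y+Y_0)$ are the translates $y+K_1,\dots,y+K_m$, all of size at least $|K|$. So there is no further component, and since there are exactly $m$ components,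
\[
\{y+K_1,\dots,y+K_m\}=\{Z_y,K_2,\dots,K_m\}.
\]

\emph{Step 3: $K\ne -K$, and for every $y\in K$, translation by $y$ maps $\{K_1,\dots,K_m\}\setminus\{-K\}$ onto $\{K_2,\dots,K_m\}$.} Negation is an automorphism of $\Gamma$ preserving $Y_0$, so $-K$ is the component of $\Gamma-Y_0$ containing $-y$. If $y+K_i=Z_y$, then $0\in y+K_i$, so $-y\in K_i$ and $K_i=-K$. This gives the second statement. If $-K=K$, then $y\neq0$ would preserve $K_2\cup\dots\cup K_m$, against Step~1.

\emph{Step 4: $K$ is symmetric about a point.} Fix $y\in K$ and consider $K,K+y,K+2y,\dots$. By Step~3, as long as a term is a component different from $-K$, the next term lies in $\{K_2,\dots,K_m\}$. Since $K+ny=K_1$ does not, some term equals $-K$, say $K+\rho=-K$. As $n$ is odd there is a $c$ with $2c=-\rho$. The set $K_0=K-c$ satisfies $-K_0=-K+c=K+\rho+c=K_0+\rho+2c=K_0$.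

\emph{Step 5: contradiction.} If $|K|\ge2$, choose $k\in K_0$ with $k\ne0$. Then $y=c+k$ and $y'=c-k$ lie in $K$. The sets $y+K=2c+k+K_0$ and $y'+K=2c-k+K_0$ both contain $2c$, and both belong to $\{K_2,\dots,K_m\}$ by Step~3, so they are equal. Thus $K$ is preserved by $y-y'=2k\ne0$, against Step~1. If $K=\{y\}$, all neighbors of $y$ lie in $\partial K\subseteq Y$, so $y+Y=Y$ with $y\ne0$, against Definition~\ref{def:primitive}(ii).
\end{proof}

Replacing $V$ by $V'$ if necessary, we may assume $B=\emptyset$, that is, $V=D$. \emph{Until the end of Section~\ref{sec:systems}, $D$ is a nonempty subset of $G=\mathbb{Z}_n$, $n$ odd, $Y=D\cup -D$, arcs are $x\to y$ with $y-x\in D$, and the following hold.}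
\begin{itemize}
\item[(D1)] $0\notin D$, $D\cap -D=\emptyset$, and no three elements of $D$ (repetitions allowed) sum to $0$.
\item[(D2)] Every $d\in D$ generates $G$. Hence for any $x$ the elements $x,x+d,\dots,x+(n-1)d$ exhaust $G$ and do not all lie in $D$.
\item[(D3)] If $Y+h=Y$, then $h=0$.
\item[(D4)] Every odd set $S\subseteq G$ contains a vertex of even outdegree and a vertex of even indegree inside $S$, and $|D|$ is even.
\end{itemize}
We must show that $n=7$ and $D=\{d,2d\}$.

\section{Shortest cycles}\label{sec:cycles}

A closed directed walk is determined, up to its starting point, by its sequence of steps, and since $G$ is abelian any reordering of the steps is again a closed walk. We therefore work with unordered families of steps.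

A \emph{zero-sum family} is a nonempty finite indexed family of elements of $D$ with sum $0$. Its members are \emph{entries}; its \emph{size} is the number of entries. Distinct entries are entries with distinct indices, and they may have the same value; we use one letter for an entry and its value. Let $g$ be the smallest size of a zero-sum family. Taking $n$ copies of one $d\in D$ shows $g\le n$, and (D1) gives $g\ge4$. A zero-sum family of size $g$ is called \emph{minimal}.

\begin{example}\label{ex:seven}
We use $D=\{1,2\}\subset\mathbb{Z}_7$ as a running example. At most three entries have an integer sum at most $6$, four entries have a sum between $4$ and $8$, five between $5$ and $10$. So $g=4$, the only minimal family is $(1,2,2,2)$, and the only zero-sum family of size $5$ is $(1,1,1,2,2)$, up to order.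
\end{example}

\begin{lemma}\label{lem:subsums}
In a minimal family, the sum of $r$ entries with $2\le r\le g-1$ is not in $D$. The sum of two distinct entries is not in $Y\cup\{0\}$.
\end{lemma}

\begin{proof}
If the sum of $r$ entries were in $D$, replacing them by their sum would give a zero-sum family of size $g-r+1<g$. The sum of two entries is not $0$ since $g>2$, and if it were in $-D$, the other $g-2\ge2$ entries would have their sum in $D$.
\end{proof}

For an ordering $(d_1,\dots,d_g)$ of a minimal family let $c_i=d_1+\dots+d_i$, with indices modulo $g$ and $c_0=c_g=0$, and let $C=\{c_0,\dots,c_{g-1}\}$. For $w\in G$ put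
\[
I=\{i:w-c_i\in D\},\qquad O=\{i:c_i-w\in D\},
\]
the indices of the in-neighbors and out-neighbors of $w$ on $C$. The next lemma says that $C$ is an induced cycle of even length, and describes how one more vertex can be attached to it.

\begin{lemma}\label{lem:attach}
\begin{itemize}
\item[(a)] The $c_i$ are distinct, the only arcs inside $C$ are $c_i\to c_{i+1}$, and $g$ is even.
\item[(b)] Let $w\notin C$. If $I=\emptyset$, then $|O|$ is even. If $O=\emptyset$, then $|I|$ is even.
\item[(c)] If $i\in I$ and $j\in O$, then $j-i\in\{1,2\}$ modulo $g$. If $I$ and $O$ are both nonempty, then either $|I|=|O|=1$, or $I=\{j-2,j-1\}$ and $O=\{j\}$ for some $j$, or $I=\{i\}$ and $O=\{i+1,i+2\}$ for some $i$.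
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $i\ne j$ the difference $c_j-c_i$ is the sum of $r$ cyclically consecutive entries, $1\le r\le g-1$. It is nonzero by minimality of $g$, and lies in $D$ only if $r=1$ by Lemma~\ref{lem:subsums}. All outdegrees in $C$ are $1$, so $|C|=g$ is even by (D4).

(b) The set $C\cup\{w\}$ has odd size $g+1$. If $I=\emptyset$, each $c_i$ has outdegree $1$ in it, so by (D4) the outdegree $|O|$ of $w$ is even. If $O=\emptyset$, each $c_i$ has indegree $1$, so the indegree $|I|$ of $w$ is even.

(c) Let $r\equiv i-j$ with $0\le r\le g-1$. The elements $w-c_i$, $c_j-w$ and the $r$ steps of the cycle from $c_j$ to $c_i$ form a zero-sum family of size $r+2$, so $r\ge g-2$ and $j-i\in\{1,2\}$. Hence $I\subseteq\{j-2,j-1\}$ for each $j\in O$ and $O\subseteq\{i+1,i+2\}$ for each $i\in I$. For $j\ne j'$ the sets $\{j-2,j-1\}$ and $\{j'-2,j'-1\}$ are different because $g\geq4$, so $|O|=2$ forces $|I|=1$.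
\end{proof}

\subsection*{Adding and subtracting}

For a minimal family $M$ and $d\in D$ let
\[
A^+_d(M)=\{\text{entries }m:\ m+d\in D\},\qquad A^-_d(M)=\{\text{entries }m:\ m-d\in D\}.
\]
We say that $d$ can be \emph{added to} the entries of $A^+_d(M)$ and \emph{subtracted from} those of $A^-_d(M)$. These sets govern two ways of making new families. If $x\in A^+_d(M)$ and $x'\in A_d^-(M)$ are distinct entries, replacing them by $x+d$ and $x'-d$ gives another minimal family; we call this a \emph{transfer} of $d$ from $x'$ to $x$. If $x\in A^-_d(M)$, replacing $x$ by the two entries $d,x-d$ gives a zero-sum family of size $g+1$; we call this \emph{splitting} $x$.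

The first use of commutativity is the following lemma. We attach the vertex $w=-d$ to the cycle. If $w$ has no in-neighbor, the parity of the number of its out-neighbors is forced, and swapping the first two steps changes only one vertex of the cycle.

\begin{lemma}[Exchange lemma]\label{lem:exchange}
Let $M$ be minimal and $d\in D$. If $x\in A^+_d(M)$ and $y\notin A^+_d(M)$ are entries, then every entry other than $x,y$ lies in $A^-_d(M)$.
\end{lemma}

\begin{proof}
Let $m$ be an entry other than $x,y$, and let $m'$ be a fourth entry, which exists as $g\ge4$. Suppose $m-d\notin D$. Two more facts hold. First, $m+m'-d\notin D$: otherwise replacing $m,m'$ by $d,\,m+m'-d$ gives a minimal family with entries $d$ and $x$ whose sum is in $D$, against Lemma~\ref{lem:subsums}. Second, $d\ne m$ in $G$, since otherwise $m+x\in D$, against the same lemma.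

Take any ordering with $d_{g-1}=m'$ and $d_g=m$, and let $w=-d\neq c_0$. If $w=c_i$ with $1\le i\le g-1$, then $d_1,\dots,d_i,d$ is a zero-sum family, so $i=g-1$ and $d=-c_{g-1}=m$, which is excluded. Thus $w\notin C$. Since $c_0-w=d$, we have $0\in O$, and Lemma~\ref{lem:attach}(c) gives $I\subseteq\{g-2,g-1\}$. But $w-c_{g-1}=m-d\notin D$ and $w-c_{g-2}=m+m'-d\notin D$. So $I=\emptyset$, and by Lemma~\ref{lem:attach}(b) the number $|O|$ of indices $i$ with $c_i+d\in D$ is even. Apply this to two orderings that begin with $x,y$ and with $y,x$ and agree afterwards. Only $c_1$ differs, so $[x+d\in D]=[y+d\in D]$, contrary to the hypothesis.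
\end{proof}

\subsection*{Families of size $g+1$}

Since $g$ is even, a closed walk of length $g+1$ has an odd vertex set, and its chords are limited by minimality. Let $F$ be a zero-sum family of size $g+1$. A \emph{good pair} of $F$ is a pair of distinct entries whose sum lies in $D$; merging a good pair into one entry gives a minimal family. We view the good pairs as the edges of a graph on the entries. A \emph{star} is a set of edges through one common entry, its \emph{center}; a \emph{triangle} is the set of three pairs inside three entries.

\begin{lemma}\label{lem:long}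
The good pairs of $F$ form either a star with at least $g-1$ edges, or a triangle, the latter only if $g=4$. Consequently:
\begin{itemize}
\item[(a)] there are at least three good pairs;
\item[(b)] if an entry lies in exactly two good pairs, then $g=4$ and the good pairs form a triangle;
\item[(c)] if the good pairs do not form a triangle, an entry lying in at least two good pairs is the center of the star, and if an entry lies in exactly one good pair, its partner in that pair is the center.
\end{itemize}
\end{lemma}

\begin{proof}
Merging two disjoint good pairs would give a zero-sum family of size $g-1$, so any two good pairs intersect. Pairwise intersecting pairs form a star or a triangle: if $\{a,b\},\{a,c\}$ are two of them and some pair avoids $a$, that pair is $\{b,c\}$, and a pair meeting all three contains two of $a,b,c$.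

Next, in every cyclic arrangement of the entries some good pair is adjacent. Suppose not. The $g+1$ partial sums are distinct, since otherwise $F$ splits into two zero-sum families, of total size at least $2g>g+1$. If a sum of $r$ consecutive entries with $2\le r\le g$ lies in $D$, merging them gives a zero-sum family of size $g+2-r\ge g$, so $r=2$ and we have an adjacent good pair. Hence every partial sum has outdegree $1$ in the set of partial sums, which has odd size $g+1$, against (D4).

It remains to arrange the entries with no adjacent good pair in the excluded cases. If there is no good pair, any arrangement will do. For a star with between $1$ and $g-2$ edges, at least two of the other $g$ entries are not joined to the center, and we place the center between them. For a triangle with $g\ge6$ there are $g+1\ge7$ places, and we place its three entries pairwise non-adjacently. As $g$ is even and $g\ge4$, this proves the first statement. Since $g-1\ge3$, in the star case the center lies in at least three good pairs and every other entry in at most one; (a)--(c) follow.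
\end{proof}

In Example~\ref{ex:seven} the good pairs of $(1,1,1,2,2)$ form the triangle on the three entries $1$.

\section{To how many entries can an element be added?}\label{sec:trichotomy}

The aim of this section is the following trichotomy, which makes the sets $A_d^+(M)$ rigid: knowing two entries of $A_d^+(M)$, or one entry inside and one outside, determines it.

\begin{proposition}\label{prop:tri}
For a minimal family $M$ and $d\in D$, the size of $A^+_d(M)$ is $0$ or $g$, or else $g=4$ and the size is $1$.
\end{proposition}

The value $1$ occurs in Example~\ref{ex:seven}: $d=1$ can be added to the entry $1$ of $(1,2,2,2)$ and to no other entry. The method is to split an entry so that $d$ becomes an entry, and to count the good pairs at $d$. For $g\ge6$ this is quick, because no triangle is available.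

\begin{proof}[Proof of Proposition~\ref{prop:tri} for $g\ge6$]
Suppose $0<a<g$, where $a=|A^+_d(M)|$. For $x\in A^-_d(M)$ let $F_x$ be the family obtained by splitting $x$ into $d$ and $x-d$. The good pairs of $F_x$ at $d$ are $\{d,x-d\}$ and $\{d,m\}$ with $m\in A^+_d(M)\setminus\{x\}$.

If $a=1$, choose two entries $x,y\notin A_d^+(M)$. By the exchange lemma $x\in A^-_d(M)$, and $d$ lies in exactly two good pairs of $F_x$, against Lemma~\ref{lem:long}(b).

If $2\le a\le g-2$, choose $x,x'\in A^+_d(M)$ and $y\notin A^+_d(M)$. The exchange lemma for $x',y$ gives $x\in A^-_d(M)$. In $F_x$ the entry $d$ lies in exactly $a\ge2$ good pairs, so it is the center of a star with $a<g-1$ edges, against Lemma~\ref{lem:long}.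

If $a=g-1$, let $y\notin A^+_d(M)$ and $x_1,x_2\in A^+_d(M)$. The exchange lemma for $x_1,y$ gives $x_2\in A^-_d(M)$, so we can transfer $d$ from $x_2$ to $x_1$ and obtain a minimal family $M'$. In $M'$, the element $d$ can be added to $x_2-d$ and not to $y$. By the two cases already excluded, $d$ can be added to all entries of $M'$ except $y$, and we can repeat the transfer indefinitely. Then $x_1+kd\in D$ for all $k\ge0$, against (D2).
\end{proof}

\subsection*{The case $g=4$}

Now an entry may lie in exactly two good pairs, and the sizes $2$ and $3$ need another argument. Repeated transfers will reduce them to the size $1$ with one extra piece of information, namely that $d$ can be added twice to the distinguished entry. So we study that situation first.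

Let $g=4$. A \emph{configuration} $(d;u,b_1,b_2,b_3)$ consists of $d\in D$ and a minimal family $(u,b_1,b_2,b_3)$ in which $d$ can be added to the first entry only. Its \emph{depth} is the largest $s$ with $u+id\in D$ for $0\le i\le s$; it exists by (D2), and $s\ge1$. In Example~\ref{ex:seven}, $(1;1,2,2,2)$ is a configuration of depth $1$.

\begin{lemma}\label{lem:depth}
Every configuration has depth $1$.
\end{lemma}

\begin{proof}
Put $b_0=u+sd$. Then
\[
b_i\in D,\qquad b_i+d\notin D\quad(0\le i\le3),\qquad b_0+b_1+b_2+b_3=sd ,
\]
and we will see that the four $b_i$ play symmetric roles. The plan is to determine which points of the progressions $b_i+jd$, $b_i+b_k-jd$ and $jd$ lie in $D$, and then to build a family of size $5$ with fewer than three good pairs. Steps 1--4 hold for every configuration. Whenever $i,k,m,m'$ occur together, $\{i,k,m,m'\}=\{0,1,2,3\}$.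

\emph{Step 1: $b_i-jd\in D$ for all $i$ and $0\le j\le s$.} For $i=0$ this is the definition of $s$. For $i\ge1$ let $M_j$ be obtained from $(u,b_1,b_2,b_3)$ by replacing $u,b_i$ with $u+jd,\,b_i-jd$. We show by induction that $M_j$ is a minimal family for $0\le j\le s$. Let $j<s$ and let $M_j$ be minimal. Then $d$ can be added to $u+jd$ and not to the unchanged entries, so by the exchange lemma it can be subtracted from $b_i-jd$. The transfer gives $M_{j+1}$.

\emph{Step 2: $b_i+b_k-ld\notin D$ for $i\ne k$ and $0\le l\le s$.} Otherwise $b_i+b_k-ld$, $b_m-(s-l)d$ and $b_{m'}$ lie in $D$ by Step~1 and sum to $0$, against (D1).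

\emph{Step 3: $b_i+b_k-(s+1)d\in D$ for $i\ne k$.} By Step~1, $(d,\ b_k-d,\ b_i-sd,\ b_m,\ b_{m'})$ is a zero-sum family of size $5$. The good pairs at $d$ are exactly $\{d,b_k-d\}$ and $\{d,b_i-sd\}$. By Lemma~\ref{lem:long}(b) the good pairs form a triangle, so $\{b_k-d,b_i-sd\}$ is good.

\emph{Step 4: $b_i+jd\notin D$ for $1\le j\le s+1$.} Otherwise $b_i+jd$, $b_m+b_{m'}-(s+1)d$ and $b_k-(j-1)d$ lie in $D$ by Steps 3 and~1 and sum to $0$, against (D1).

From now on suppose $s\ge2$.

\emph{Step 5: $2d\in D$.} Let $x=b_0-d$ and $h=b_1+b_3-(s+1)d$, both in $D$. The family $(x,h,d,d,b_2)$ has sum $sd-d-(s+1)d+2d=0$. Both pairs $\{x,d\}$ are good, and $\{x,b_2\}$ is not, by Step~2 with $l=1$. Suppose $2d\notin D$. A triangle containing both pairs $\{x,d\}$ would contain $\{d,d\}$, so the good pairs form a star with center $x$ and at least three edges, and $\{x,h\}$ is good. Then $(x+h,d,d,b_2)$ is minimal, and $x$ can be added to the second entry and not to the fourth. By the exchange lemma $x$ can be subtracted from the third entry: $d-x=2d-b_0\in D$. But $b_0-2d\in D$ by Step~1, since $s\geq2$, against $D\cap -D=\emptyset$.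

\emph{Step 6: $id\in D$ for $1\le i\le s+1$.} Let $\tau\ge2$ be the largest integer with $id\in D$ for $1\le i\le\tau$; it exists by (D2). Let $h'=b_0+b_1-(s+1)d\in D$. The family $(d,h',b_2,b_3)$ has sum $0$, so it is minimal. Now $d+d\in D$ by Step~5, $h'+d=b_0+b_1-sd\notin D$ by Step~2, and $b_2+d,b_3+d\notin D$. So $(d;d,h',b_2,b_3)$ is a configuration, of depth $\tau-1$. By Steps 2 and~3, the least $l\ge0$ with $b_2+b_3-ld\in D$ equals the depth plus one, in both configurations. Hence $\tau=s+1$.

\emph{Step 7: contradiction.} Let $j_0,\dots,j_4\in\{0,\dots,s\}$ have sum $2s+1$, and let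
\[
F=\bigl(b_0-j_0d,\ b_1-j_1d,\ b_2-j_2d,\ b_3-j_3d,\ (s+1-j_4)d\bigr).
\]
The entries lie in $D$ by Steps 1 and~6, and their sum is $sd+(s+1)d-(2s+1)d=0$. A pair of entries whose two $j$'s have sum $l\le s$ is not good: its sum is $b_i+b_k-ld\notin D$ by Step~2, or $b_i+(s+1-l)d\notin D$ by Step~4. If $s=2p$ with $p\ge1$, take $(j_0,\dots,j_4)=(p,p,p,p,1)$; the pair sums are $2p$ and $p+1$, all at most $s$. If $s=2p+1$ with $p\ge1$, take $(p+1,p,p,p,2)$; the pair sums are $2p+1$, $2p$, $p+2$, all at most $s$, apart from the single pair with sum $p+3$. So $F$ has at most one good pair, against Lemma~\ref{lem:long}(a).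
\end{proof}

For $s=1$ Step~7 gives nothing: five numbers in $\{0,1\}$ with sum $3$ always have three pairs with sum $2$, in the shape of a triangle.

\begin{proof}[Proof of Proposition~\ref{prop:tri} for $g=4$]
Suppose $|A^+_d(M)|\in\{2,3\}$. Let $y\notin A^+_d(M)$ and let $x_1,x_2\in A^+_d(M)$ be distinct entries. Let $j\ge1$ be the largest integer with $x_1+id\in D$ for $0\le i\le j$, and let $M_i$ be obtained from $M$ by replacing $x_1,x_2$ with $x_1+id,\,x_2-id$. By induction $M_i$ is minimal for $0\le i\le j$: for $i<j$, the element $d$ can be added to $x_1+id$ and not to $y$, so by the exchange lemma it can be subtracted from $x_2-id$. In $M_j$, the element $d$ cannot be added to $x_1+jd$, it can be added to $x_2-jd$, and the other two entries are unchanged. So $|A^+_d(M_j)|=|A^+_d(M)|-1$.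

If $|A^+_d(M)|=3$, this produces a family with size $2$, so we may assume $|A^+_d(M)|=2$. Then $M_j$ gives a configuration with $u=x_2-jd$. We have $u+d=x_2-(j-1)d\in D$ and $u+2d=x_2-(j-2)d\in D$; for $j=1$ the latter is $x_2+d\in D$. So the depth is at least $2$, against Lemma~\ref{lem:depth}.
\end{proof}

\subsection*{Full and special elements}

Let $M$ be minimal and $d\in D$. We call $d$ \emph{full} for $M$ if it can be added to every entry, and \emph{special at $u$} for $M$ if it can be added to the entry $u$ and to no other; special elements exist only if $g=4$. We use Proposition~\ref{prop:tri} in the following form.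
\begin{itemize}
\item[(F)] If $d$ can be added to two distinct entries of $M$, then $d$ is full for $M$.
\item[(S)] If $d$ can be added to an entry $u$ of $M$ but not to some other entry, then $d$ is special at $u$, and $d$ can be subtracted from every entry other than $u$.
\end{itemize}
For the last part of (S), given an entry $z\neq u$, apply the exchange lemma to $u$ and an entry other than $u,z$.

\begin{lemma}\label{lem:special}
Let $d$ be special at $u$ for $M=(u,w,w',w'')$, where the last three entries are listed in any order.
\begin{itemize}
\item[(a)] The good pairs of $(d,w-d,u,w',w'')$ form the triangle on $d,w-d,u$. In particular $(d,u+w-d,w',w'')$ is a minimal family and $w-d+w'\notin D$.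
\item[(b)] All elements that are special for $M$ are special at the same entry $u$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By (S), $w-d\in D$, so the family is obtained by splitting $w$. Its good pairs at $d$ are exactly $\{d,w-d\}$ and $\{d,u\}$, and Lemma~\ref{lem:long}(b) applies.

(b) We claim that $x-u\in D$ for every entry $x\ne u$ of $M$. In the minimal family $(d,u+w-d,w',w'')$, the element $u\in D$ can be added to the entry $d$, and not to $w'$ by Lemma~\ref{lem:subsums} for $M$. By (S), $w'-u\in D$. As the order of $w,w',w''$ is arbitrary, the claim follows. If another element were special at an entry $u'\ne u$, the claim would give both $u'-u\in D$ and $u-u'\in D$, against (D1).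
\end{proof}

\section{An identity in the group algebra}\label{sec:identity}

So far we have not used (D3). To use it we must produce a translation that preserves $Y$, and this calls for information about all vertices $w$ at once. Lemma~\ref{lem:attach} provides it: it determines, for every $w$, the parity of the number $|I|+|O|$ of vertices of $C$ joined to $w$.

Let $R=\mathbb{F}_2[t]/(t^n-1)$, the group algebra of $\mathbb{Z}_n$ over $\mathbb{F}_2$. It has the basis $t^a$, $a\in\mathbb{Z}_n$, with $t^at^b=t^{a+b}$. A subset $X\subseteq\mathbb{Z}_n$ corresponds to $X(t)=\sum_{x\in X}t^x$, and $t^aX(t)=(a+X)(t)$. The map $P\mapsto P^*=P(t^{-1})$ is a ring automorphism with $X(t)^*=(-X)(t)$. Put $f=Y(t)$.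

The coefficient of $t^w$ in $C(t)f$ is $|I|+|O|$ modulo $2$. If it always vanished, comparing two orderings that begin with $x,y$ and $y,x$ would give $t^xf=t^yf$, and so $x=y$ by (D3). By Lemma~\ref{lem:attach} it fails to vanish only for the last two patterns in part (c), and the following sets record these patterns. For distinct entries $p,q$ of a minimal family $M$ let
\[
T_{p,q}=\{\alpha\in D:\ p+\alpha\in D,\ q-\alpha\in D\},
\]
the set of elements that can be transferred from $q$ to $p$.

\begin{lemma}\label{lem:identity}
For every ordering $(d_1,\dots,d_g)$ of a minimal family,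
\[
\sum_{i}t^{c_i}f=\sum_i t^{c_i}\Bigl(T_{d_i,d_{i+1}}(t)+T_{d_{i+1},d_i}(t)^*\Bigr),
\]
with both sums over $i$ modulo $g$.
\end{lemma}

\begin{proof}
Fix $w$ and compare the coefficients of $t^w$. On the left it is $|I|+|O|$. The term $t^{c_i}T_{d_i,d_{i+1}}(t)$ contains $t^w$ when $\alpha=w-c_i$, $d_i+\alpha=w-c_{i-1}$ and $d_{i+1}-\alpha=c_{i+1}-w$ lie in $D$. The term $t^{c_i}T_{d_{i+1},d_i}(t)^*$ contains $t^w$ when $\alpha=c_i-w$, $d_{i+1}+\alpha=c_{i+1}-w$ and $d_i-\alpha=w-c_{i-1}$ lie in $D$. So the coefficient on the right is
\[
\#\{i:\ i-1,i\in I,\ i+1\in O\}+\#\{i:\ i-1\in I,\ i,i+1\in O\}.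
\]
This number is $0$ unless $I,O\ne\emptyset$ and $|I|+|O|\ge3$. We go through the cases of Lemma~\ref{lem:attach}. If $w=c_k$, then $I=\{k-1\}$ and $O=\{k+1\}$, and both coefficients vanish modulo $2$. If $w\notin C$ and $I$ or $O$ is empty, the left side is even by part (b). If $|I|=|O|=1$, the left side is $2$. If $I=\{j-2,j-1\}$ and $O=\{j\}$, the left side is $3$, and on the right only $i=j-1$ in the first count contributes. If $I=\{i_0\}$ and $O=\{i_0+1,i_0+2\}$, the left side is $3$, and only $i=i_0+1$ in the second count contributes.
\end{proof}

The correction term $T_{p,q}$ depends on two entries, so changing the ordering would change many terms. The trichotomy separates it into a part depending on $p$ and a part depending on $q$. For an entry $p$ of $M$ let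
\[
Z_p(M)=\{\alpha\in D:\ \alpha\text{ full for }M,\ p-\alpha\in D\},\qquad
\Theta_p(M)=\{\alpha\in D:\ \alpha\text{ special at }p\text{ for }M\},
\]
\[
\lambda_p=t^p\,\Theta_p(t)+\Theta_p(t)^*+Z_p(t)+t^p\,Z_p(t)^*\in R .
\]
These depend on $M$ and the entry $p$, not on an ordering; we omit $M$ when it is fixed, and write $Z_k,\Theta_k,\lambda_k$ for the $k$-th entry of an ordered family. An element of $Z_p$ can be transferred from $p$ to any other entry.

\begin{proposition}\label{prop:lambda}
Let $x,y$ be distinct entries of a minimal family $M$. Then
\begin{equation}\label{eq:lambda}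
(1+t^y)(f+\lambda_x)=(1+t^x)(f+\lambda_y).
\end{equation}
In particular, if $Z_x,\Theta_x,Z_y,\Theta_y$ are all empty, then $x=y$ in $G$.
\end{proposition}

\begin{proof}
An element $\alpha\in T_{p,q}$ can be added to $p$, so it is full, and then $\alpha\in Z_q$, or special at $p$. Conversely $Z_q\subseteq T_{p,q}$ by definition and $\Theta_p\subseteq T_{p,q}$ by (S). So $T_{p,q}$ is the disjoint union of $Z_q$ and $\Theta_p$. With $\kappa_p=\Theta_p(t)+Z_p(t)^*$ we get
\[
T_{d_i,d_{i+1}}(t)+T_{d_{i+1},d_i}(t)^*=\kappa_{d_i}+\kappa_{d_{i+1}}^*,
\]
and Lemma~\ref{lem:identity} reads $\sum_it^{c_i}(f+\kappa_{d_i}+\kappa^*_{d_{i+1}})=0$. We collect the terms belonging to $d_i$. Since $t^{c_i}=t^{c_{i-1}}t^{d_i}$ and $\lambda_p=t^p\kappa_p+\kappa_p^*$, shifting the index in the first and third sums gives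
\[
\sum_i t^{c_{i-1}}(f+\lambda_{d_i})=0 .
\]
For two orderings that begin with $x,y$ and $y,x$ and agree afterwards, the terms with $i\ge3$ coincide, so $(f+\lambda_x)+t^x(f+\lambda_y)=(f+\lambda_y)+t^y(f+\lambda_x)$. This is \eqref{eq:lambda}. If $\lambda_x=\lambda_y=0$, it says $t^xf=t^yf$, that is, $x+Y=y+Y$, and (D3) gives $x=y$.
\end{proof}

In Example~\ref{ex:seven}, $f=t+t^2+t^5+t^6$ and $M=(1,2,2,2)$. The element $1$ is special at the first entry and $2$ can be added to no entry, so $\lambda=t^2+t^6$ for the first entry and $\lambda=0$ for the others. For $x=1$, $y=2$ both sides of \eqref{eq:lambda}, namely $(1+t^2)(t+t^5)$ and $(1+t)f$, equal $1+t+t^3+t^5$.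

\section{Systems of movable elements}\label{sec:systems}

To apply Proposition~\ref{prop:lambda} we need entries $p$ with $Z_p=\emptyset$. If $\alpha\in Z_p$, we can transfer $\alpha$ away from $p$ and hope that the smaller entry $p-\alpha$ has nothing left to give; but transfers can be undone, so a measure of progress is needed. We therefore detach the movable elements from the entries, keep them in a pool, and make the pool as large as possible.

\begin{definition}\label{def:system}
A \emph{system of rank $r\ge0$} consists of \emph{base elements} $b_1,\dots,b_g\in D$ and elements $\varepsilon_1,\dots,\varepsilon_r\in D$ such that $\sum_ib_i+\sum_l\varepsilon_l=0$ and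
\[
b_i+\varepsilon(L)\in D\quad\text{for all } i \text{ and all } L\subseteq[r]=\{1,\dots,r\},\qquad\text{where }\varepsilon(L)=\sum_{l\in L}\varepsilon_l .
\]
A \emph{distribution} of the system is a partition $[r]=L_1\sqcup\dots\sqcup L_g$ into possibly empty parts; we identify it with the ordered minimal family $(b_i+\varepsilon(L_i))_{1\le i\le g}$. A \emph{move} takes one index $l$ from one part to another.
\end{definition}

A system of rank $0$ is an ordered minimal family.

\begin{lemma}\label{lem:systembasic}
Each $\varepsilon_l$ is full for each distribution. The ranks of systems are bounded.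
\end{lemma}

\begin{proof}
If $l\in L_k$, then $\varepsilon_l$ can be added to the $g-1\ge3$ entries other than the $k$-th, and (F) applies. If a value $\varepsilon$ occurred at least $n-1$ times among the $\varepsilon_l$, then $b_1+i\varepsilon\in D$ for $0\le i\le n-1$, against (D2). So the rank is at most $(n-2)|D|$.
\end{proof}

We also need the sets $\Theta_p$ to vanish. We distinguish two cases.
\begin{itemize}
\item \emph{Case 1:} no element of $D$ is special for any minimal family. (This includes $g\ge6$.) Every system is called \emph{admissible}.
\item \emph{Case 2:} $g=4$ and some $d\in D$ is special for some minimal family. We fix such a $d$, and call a system \emph{admissible} if $d$ is special at entry $1$ for all its distributions.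
\end{itemize}
Admissible systems of rank $0$ exist; in Case~2, list first the entry at which $d$ is special. For every distribution $M$ of an admissible system,
\begin{equation}\label{eq:theta}
\Theta_k(M)=\emptyset\quad\text{for all $k$ in Case 1, and for $k\ne1$ in Case 2,}
\end{equation}
the latter by Lemma~\ref{lem:special}(b). Admissibility can be tested on one distribution.

\begin{lemma}\label{lem:test}
In Case 2, if $d$ is special at entry $1$ for one distribution with $L_1=\emptyset$, then the system is admissible.
\end{lemma}

\begin{proof}
Any target distribution $(L_i')$ is reached from the given one by first making moves among entries $2,3,4$ until every $l\in L_i'$ with $i\ge2$ is at entry $i$, and then moving the indices $l\in L_1'$ one at a time to entry $1$. We show that each such move preserves the property that $d$ is special at entry $1$.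

A move among entries $2,3,4$ leaves entry $1$ and one other entry unchanged. The element $d$ can be added to the former and not to the latter, so (S) applies.

A move to entry $1$ takes $M=(m_1,m_i,w,w')$ to $(m_1+\varepsilon_l,\,m_i-\varepsilon_l,\,w,\,w')$, where we list entry $1$, entry $i$, and the other two. By (S) for $M$ we can transfer $d$ from $w$ to $m_1$, which gives the minimal family $(m_1+d,m_i,w-d,w')$. Since $\varepsilon_l$ is full for $M$, it can be added to $m_i$ and $w'$, so by (F) it is full for this family too, and $m_1+d+\varepsilon_l\in D$. Thus after the move $d$ can be added to entry $1$ and not to $w$, and (S) applies.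
\end{proof}

\begin{lemma}[Extension lemma]\label{lem:extend}
Let $M$ be a distribution of an admissible system of rank $r$, with $L_k=\emptyset$.
\begin{itemize}
\item[(a)] If $\alpha\in Z_k(M)$, then replacing $b_k$ by $b_k-\alpha$ and adding $\varepsilon_{r+1}=\alpha$ gives a system of rank $r+1$.
\item[(b)] This system is admissible in Case 1, and in Case 2 if $k\ne1$.
\item[(c)] In Case 2 with $k=1$ and $Z_1(M)\ne\emptyset$, it is admissible for some choice of $\alpha\in Z_1(M)$.
\end{itemize}
In particular, if $Z_k(M)\ne\emptyset$, there is an admissible system of rank $r+1$.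
\end{lemma}

\begin{proof}
(a) The $k$-th entry of $M$ is $b_k$, so $\pi=b_k-\alpha\in D$, and the new data have sum $0$. First, $\alpha$ is full for every distribution with $L_k=\emptyset$. Indeed, these are connected by moves between entries other than the $k$-th; a move leaves $g-2\ge2$ entries unchanged, so fullness persists by (F). Putting $L$ on an entry $i\neq k$ and $[r]\setminus L$ on an entry other than $i,k$, we get
\begin{equation}\label{eq:alpha}
b_i+\varepsilon(L)+\alpha\in D\qquad(i\ne k,\ L\subseteq[r]).
\end{equation}
This gives the conditions for the base elements $b_i$ with $i\ne k$. For $\pi$, the index sets containing $r+1$ give $\pi+\alpha+\varepsilon(L)=b_k+\varepsilon(L)\in D$. It remains to show $\pi+\varepsilon(L)\in D$ for $L\subseteq[r]$, by induction on $|L|$. Let $\pi+\varepsilon(L)\in D$ and $l\in[r]\setminus L$. Choose distinct $i,i',i''\ne k$ and consider the family with $k$-th entry $\pi+\varepsilon(L)$, $i$-th entry $b_i+\alpha$, $i'$-th entry $b_{i'}+\varepsilon([r]\setminus L)$, and all other entries equal to the base elements. Its entries lie in $D$ and sum to $0$, so it is minimal. The element $\varepsilon_l$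 can be added to the $i$-th entry by \eqref{eq:alpha} and to the entry $b_{i''}$, so it is full by (F), and $\pi+\varepsilon(L)+\varepsilon_l\in D$.

(b) In Case~1 there is nothing to prove. In Case~2 with $k\ne1$, take a distribution of the old system with $L_1=\emptyset$ and add the index $r+1$ to $L_k$. This is a distribution of the new system with the same entries and with $L_1=\emptyset$, so $d$ is special at entry $1$ for it. Lemma~\ref{lem:test} applies.

(c) Here the difficulty is that the first base element changes, and $d$ might not be addable to $b_1-\alpha$. Write $M=(b_1,m_2,m_3,m_4)$.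

\emph{Claim: some $\alpha'\in Z_1(M)$ satisfies $b_1-\alpha'+d\in D$.} Let $\alpha\in Z_1(M)$ and suppose $b_1-\alpha+d\notin D$. We show that $\alpha'=\alpha+d$ works. Fix $i\in\{2,3,4\}$, let $w,w'$ be the other two of $m_2,m_3,m_4$, and transfer $\alpha$ from entry $1$ to entry $i$ to get the minimal family $M^{(i)}=(b_1-\alpha,\,m_i+\alpha,\,w,\,w')$. The element $d$ cannot be added to $b_1-\alpha$, $w$ or $w'$. Suppose it cannot be added to $m_i+\alpha$ either. By (S) for $M$ we have $w-d\in D$, and in the split family $(d,\,w-d,\,b_1-\alpha,\,m_i+\alpha,\,w')$ the only good pair at $d$ is $\{d,w-d\}$. In a triangle no entry lies in exactly one pair, so by Lemma~\ref{lem:long}(c) the good pairs form a star with center $w-d$ and at least three edges. Hence $w-d$ can be added to at least two of the entries $b_1-\alpha$, $m_i+\alpha$, $w'$ of $M^{(i)}$. By (F) it is full for $M^{(i)}$, so $w-d+w'\in D$, against Lemma~\ref{lem:special}(a) for $M$.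

Therefore $m_i+\alpha+d\in D$ for $i=2,3,4$, and (S) for $M^{(i)}$ gives $b_1-\alpha-d\in D$. By Lemma~\ref{lem:special}(a), the family $(d,\,b_1+m_2-d,\,m_3,\,m_4)$ is minimal. The element $\alpha$ can be added to $m_3$ and $m_4$, so by (F) also to $d$, and $\alpha'=\alpha+d\in D$. Now $\alpha'$ can be added to $m_2,m_3,m_4$, so it is full for $M$; also $b_1-\alpha'\in D$, so $\alpha'\in Z_1(M)$; and $b_1-\alpha'+d=b_1-\alpha\in D$. This proves the claim.

Form the system of (a) with $\alpha'$. The family $(b_1-\alpha',\,m_2+\alpha',\,m_3,\,m_4)$ is a distribution of it with $L_1=\emptyset$. The element $d$ can be added to its first entry and not to $m_3$, so it is special at entry $1$ by (S), and Lemma~\ref{lem:test} applies.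
\end{proof}

By Lemma~\ref{lem:systembasic} there is a largest rank of an admissible system; an admissible system of that rank is called \emph{maximal}. By the extension lemma,
\begin{equation}\label{eq:Zempty}
Z_k(M)=\emptyset\ \text{ for every distribution $M$ of a maximal system with } L_k=\emptyset .
\end{equation}

\begin{lemma}\label{lem:equal}
In every maximal system $b_2=\dots=b_g$. In Case 1 also $b_1=b_2$.
\end{lemma}

\begin{proof}
Put all of $[r]$ on entry $1$. By \eqref{eq:theta} and \eqref{eq:Zempty}, $Z_k$ and $\Theta_k$ are empty for $k\ge2$, and Proposition~\ref{prop:lambda} gives $b_2=\dots=b_g$. In Case~1 put all of $[r]$ on entry $2$; the same argument gives $b_1=b_3$.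
\end{proof}

If the pool is not empty, we put one of its elements on a single entry. The correction $\lambda$ of that entry can be computed exactly, and \eqref{eq:lambda} then determines $Y$.

\begin{lemma}\label{lem:rankzero}
Maximal systems have rank $0$.
\end{lemma}

\begin{proof}
Suppose a maximal system has rank $r\ge1$. Let $b=b_2=\dots=b_g$ and $\varepsilon=\varepsilon_1$, and let $M$ be the distribution with $L_2=\{1\}$ and $L_1=\{2,\dots,r\}$. Entry $2$ is $b+\varepsilon$, entries $3$ and $4$ are $b$. By \eqref{eq:theta} and \eqref{eq:Zempty}, $\lambda_3=0$ and $\Theta_2(M)=\emptyset$.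

\emph{$Z_2(M)=\{\varepsilon\}$.} The element $\varepsilon$ is full for $M$ by Lemma~\ref{lem:systembasic} and $(b+\varepsilon)-\varepsilon\in D$, so $\varepsilon\in Z_2(M)$. Let $\alpha\in Z_2(M)$. Absorb $\varepsilon_1$ into the second base element: the data with $b_2$ replaced by $b+\varepsilon$ and pool $\varepsilon_2,\dots,\varepsilon_r$ form a system of rank $r-1$. Its distributions are distributions of the old system, so it is admissible, and $M$ is a distribution of it with empty second part. Lemma~\ref{lem:extend}(a),(b) with $k=2$ gives an admissible system of rank $r$, hence maximal, with second base element $b+\varepsilon-\alpha$ and third base element $b$. Lemma~\ref{lem:equal} gives $\alpha=\varepsilon$.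

Hence $\lambda_2=t^\varepsilon+t^{b+\varepsilon}t^{-\varepsilon}=t^\varepsilon+t^b$, and \eqref{eq:lambda} for entries $2$ and $3$ reads $(1+t^b)(f+t^\varepsilon+t^b)=(1+t^{b+\varepsilon})f$. Collecting the terms with $f$ gives $t^b(1+t^\varepsilon)f=t^\varepsilon+t^b+t^{b+\varepsilon}+t^{2b}$, that is,
\begin{equation}\label{eq:jumps}
(1+t^\varepsilon)f=1+t^\varepsilon+t^b+t^{\varepsilon-b}.
\end{equation}
Lemma~\ref{lem:subsums} for entries $3,4$ gives $2b\notin D$. Since $b+\varepsilon\in D$ and $\varepsilon\in D$, this shows $b\ne\varepsilon$ and $2b\ne\varepsilon$; also $b\ne0$. So the exponents $0,\varepsilon,b,\varepsilon-b$ are distinct.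

By (D2), $\varepsilon$ is invertible modulo $n$. Multiplying everything by $\varepsilon^{-1}$ preserves (D1) and the form of \eqref{eq:jumps}, so we may assume $\varepsilon=1$. The coefficient of $t^a$ in $(1+t)f$ is $[a\in Y]+[a-1\in Y]$, so the indicator function of $Y$ changes its value between $a-1$ and $a$ exactly for $a\in\{0,1,b,1-b\}$. Represent $b$ by an integer in $[2,n-1]$; then $1-b$ is represented by $n+1-b\in[2,n-1]$. On $[1,n-1]$ the indicator starts with the value $1$, as $1\in D$, and changes twice, at $b$ and at $n+1-b$. Since $b\in Y$, the change at $b$ is from $0$ to $1$, so it is the second one. With $k=n-b\ge1$ we get $Y=\{\pm1,\dots,\pm k\}$, where $1\in D$ and $-k=b\in D$. If $i\in D$ with $1\le i<k$, then $i+1\in Y$, and $-(i+1)\notin D$ by (D1) because $1+i-(i+1)=0$; so $i+1\in D$. By induction $k\in D$, which contradicts $-k\in D$.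
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:core}]
By Proposition~\ref{prop:oriented}, one of $V,V'$ is a set $D$ satisfying (D1)--(D4). By Lemma~\ref{lem:rankzero} a maximal system is a single ordered minimal family $M$, and all parts $L_k$ are empty.

\emph{Case 1 does not occur.} By Lemma~\ref{lem:equal} all entries of $M$ have one value $b$, so $gb=0$. By (D2) $b$ has order $n$, so $n\mid g$, and $g\le n$ gives $g=n$. But $n$ is odd and $g$ is even.

\emph{Case 2.} By Lemma~\ref{lem:equal}, $M=(u,b,b,b)$ with $d$ special at $u$, and $Z_k(M)=\emptyset$ for all $k$ by \eqref{eq:Zempty}. If $\alpha\in D$ and $\alpha+b\in D$, then $\alpha$ is full for $M$ by (F), so the emptiness of the $Z_k(M)$ means: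
\begin{equation}\label{eq:dagger}
\text{if }\alpha\in D\text{ and }\alpha+b\in D,\text{ then }b-\alpha\notin D\text{ and }u-\alpha\notin D .
\end{equation}
Proposition~\ref{prop:lambda} does not compare $u$ with $b$, since $\Theta_1(M)\ne\emptyset$. We therefore split an entry and merge in another way, so that $u$ moves into an entry with $\Theta=\emptyset$. Let $d'=b-d\in D$. By Lemma~\ref{lem:special}(a) the good pairs of $(d,d',u,b,b)$ form the triangle on $d,d',u$. Let $(a,a')$ be $(d,d')$ or $(d',d)$. Then
\[
a+a'=b\in D,\qquad u+a'\in D,\qquad a'+b\notin D,
\]
and $M_a=(a,\,u+a',\,b,\,b)$ is a minimal family. The element $a'$ can be added to the first entry and not to the last, so it is special at the first entry, and $\Theta_2(M_a)=\Theta_3(M_a)=\emptyset$ by Lemma~\ref{lem:special}(b). If $\alpha\in Z_3(M_a)$, then $\alpha+b\in D$ and $b-\alpha\in D$, against \eqref{eq:dagger}. If $\alpha\in Z_2(M_a)$, then $\alpha+b\in D$, and transferring $\alpha$ from entry $2$ to entry $3$ gives the minimal family $(a,\,u+a'-\alpha,\,b+\alpha,\,b)$. Again $a'$ can be added to the first entry and not to the last, so by (S) it can be subtracted from the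 second: $u-\alpha\in D$, against \eqref{eq:dagger}. So $Z_2(M_a)=Z_3(M_a)=\emptyset$, and Proposition~\ref{prop:lambda} gives $u+a'=b$.

The two choices of $(a,a')$ give $u+d'=b=u+d$. Hence $d'=d$, $b=d+d'=2d$, $u=b-d=d$, and
\[
0=u+3b=7d .
\]
Since $d\ne0$ generates $\mathbb{Z}_n$, we get $n=7$. Finally $d,2d\in D$; the size $|D|$ is even by (D4) and at most $3$ because $D\cap -D=\emptyset$ and $0\notin D$. So $D=\{d,2d\}$.
\end{proof}

This completes the proofs of Theorems~\ref{thm:main} and~\ref{thm:seven}. The family $(d,2d,2d,2d)$ found in the last step is the minimal family of Example~\ref{ex:seven}, multiplied by $d$.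

\section{Other groups and other vectors}\label{sec:complements}

A one-way arc already shows up in a cyclic subgroup, so the cyclic case controls all groups of odd order.

\begin{proof}[Proof of Theorem~\ref{thm:groups}]
If $1\notin V=V^{-1}$, then $V$ is a handshake set by Lemma~\ref{lem:sufficient}. Conversely let $V$ be a handshake set and $7\nmid|G|$. Then $1\notin V$ by \eqref{eq:basic}. If $d\in V$ and $d^{-1}\notin V$, then $V\cap\langle d\rangle$ is a handshake set in $\langle d\rangle$ by Lemma~\ref{lem:ops}(a), and it is not closed under inversion. The order of the cyclic group $\langle d\rangle$ divides $|G|$, so it is odd and prime to $7$. This contradicts Theorem~\ref{thm:main}, read through Lemma~\ref{lem:reform}.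

If $7\mid|G|$, then $G$ has an element $h$ of order $7$ by Cauchy's theorem (a finite group whose order is divisible by a prime $p$ has an element of order $p$). The set $V=\{h,h^2\}$ is a handshake set in $\langle h\rangle$ by Lemma~\ref{lem:onetwo} and in $G$ by Lemma~\ref{lem:ops}(b), and $h^{-1}=h^6\notin V$.
\end{proof}

For Corollary~\ref{cor:w} we identify $v\in\mathbb{F}_2^n$ with $\sum_iv_it^i$ in $R=\mathbb{F}_2[t]/(t^n-1)$, so that convolution becomes multiplication. The point is that $\mathbf{e}$ is the identity of the ring of even-weight vectors, and that a pair $v,w$ can be divided by $w$ when $w$ is a unit of that ring.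

\begin{proof}[Proof of Corollary~\ref{cor:w}]
For $x\in\mathbb{F}_2^n$ let $X=\sum_ix_it^{-i}$, which ranges over $R$ as $x$ ranges over $\mathbb{F}_2^n$. The coefficient of $t^k$ in $vX$ is $\sum_iv_{i+k}x_i=v\cdot\sigma^kx$. So two vectors $v,w$ work together if and only if for every $X\in R$ the products $vX$ and $wX$ have a zero coefficient in a common position.

Let $R_0=\{y\in R:y(1)=0\}=(1+t)R$ be the ideal of even-weight elements, and $J=1+t+\dots+t^{n-1}$. For $y\in R_0$ we have $Jy=y(1)J=0$. Since $\mathbf{e}=1+J$, this gives $\mathbf{e}y=y$; and $\mathbf{e}\in R_0$ because $n-1$ is even. So $R_0$ is a ring with identity $\mathbf{e}$, and $\mathbf{e}R=R_0$. By hypothesis $1+t$ divides $w(t)$, so $w\in R_0$, and $1+t=a(t)w(t)+a'(t)(1+t^n)$ for some polynomials $a,a'$, so $1+t\in wR$. Hence $wR=R_0$. Writing $\mathbf{e}=wz$ with $z\in R$, the element $w^{-1}=\mathbf{e}z\in R_0$ satisfies $ww^{-1}=\mathbf{e}$, so $w$ is a unit of $R_0$.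

If $v$ has odd weight, the vector $x=\mathbf{1}$ shows that $v$ and $w$ do not work together, and $v\ne w*s$ for all $s$ because $ws\in R_0$. Now let $v\in R_0$ and $q=vw^{-1}\in R_0$, so that $v=wq$. Consider the condition
\begin{quote}
$(\ast)$\quad for every $y\in R_0$, the elements $y$ and $qy$ have a zero coefficient in a common position.
\end{quote}
As $X$ ranges over $R$, $y=wX$ ranges over $R_0$ and $vX=qy$; so $v,w$ work together if and only if $(\ast)$ holds. Likewise $y=\mathbf{e}X$ ranges over $R_0$ and $qX=q\mathbf{e}X=qy$; so $q,\mathbf{e}$ work together if and only if $(\ast)$ holds. By Theorem~\ref{thm:main}, $v$ and $w$ work together if and only if $q$ is symmetric with $q_0=0$. In that case $v=w*s$ with $s=q$. Conversely, if $v=w*s$ with $s$ symmetric and $s_0=0$, then the support of $s$ splits into pairs $\{i,-i\}$ with $i\neq -i$, so $s\in R_0$ and $s=w^{-1}v=q$.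
\end{proof}

\begin{thebibliography}{1}

\bibitem{AGJ}
James Aaronson, Carla Groenland and Tom Johnston,
\emph{Cyclically covering subspaces in $\mathbb{F}_2^n$},
arXiv:1903.10613 (2019).

\end{thebibliography}
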